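\title{Haar-countable sets do not form an ideal}

\begin{abstract}
A subset of an uncountable abelian Polish group is Haar-countable if it is contained in a Borel set that meets every translate of some fixed Cantor set in a countable set, and it is Haar-$1$ if these intersections have at most one point. We show that the Haar-countable sets never form an ideal: every uncountable abelian Polish group contains two Borel Haar-$1$ sets whose union is not Haar-countable. Each of the two sets is a union of translates of compact sets, and the translations are chosen so that every point records, through a sequence of two-colorings of the group, the compact set it comes from. The construction is explicit in $\mathbb Z^\omega\times\mathbb Z^\omega$. The general case needs colorings at arbitrarily small scales and compact sets that have few pieces at each scale.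
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $X$ is an uncountable abelian Polish group, that is, an uncountable abelian topological group whose topology is separable and completely metrizable. We write $\omega=\{0,1,2,\dots\}$ and $2^\omega=\{0,1\}^\omega$, and we call a subset of $X$ homeomorphic to $2^\omega$ a \emph{Cantor set}.

\begin{definition}\label{def:haar}
A set $A\subseteq X$ is \emph{Haar-countable} if there are a Borel set $B\supseteq A$ and a Cantor set $C\subseteq X$ such that $(C+x)\cap B$ is countable for every $x\in X$. It is \emph{Haar-finite} if $B$ and $C$ can be chosen so that these intersections are finite, and \emph{Haar-$n$}, for an integer $n\ge1$, if they can be chosen so that the intersections have at most $n$ points. We call $B$ a \emph{Borel hull} of $A$ and $C$ a \emph{witness}.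
\end{definition}

Thus a set is small if some Cantor set, wherever it is placed, almost misses it. Haar-$1$ is the strongest of these properties and Haar-countable is the weakest. A family of subsets of $X$ is an \emph{ideal} if it is closed under taking subsets and under finite unions. Each of the families above is closed under subsets, because a Borel hull of $A$ is a Borel hull of every subset of $A$. The problem, which comes from \cite{Kwela}, concerns unions.

\medskip
\noindent\textbf{Question.} \emph{Is the family of all Haar-countable subsets of $X$ an ideal, for every uncountable abelian Polish group $X$?}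
\medskip

The only obstacle is that two sets come with two different witnesses, and there are two reasons to expect that this obstacle can be overcome.

The first is the analogous notion for measures. Let $B$ be a Borel set with witness $C$, and let $\mu$ be the image of the coin-tossing measure under a homeomorphism $2^\omega\to C$. Since $\mu$ vanishes on countable sets and $(B+x)\cap C$ is countable, $\mu(B+x)=0$ for every $x\in X$. (If $X$ is locally compact with Haar measure $\lambda$, Fubini's theorem gives $\lambda(B)=\iint 1_B(x+y)\,d\lambda(x)\,d\mu(y)=\int\mu(B-x)\,d\lambda(x)=0$.) This weaker property does pass to unions. If the Borel probability measure $\mu_i$ vanishes on all translates of $B_i$ for $i=1,2$, then the convolution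
\[
(\mu_1*\mu_2)(B)=\int\mu_1(B-y)\,d\mu_2(y)=\int\mu_2(B-y)\,d\mu_1(y)
\]
vanishes on all translates of $B_1$ and of $B_2$, hence on all translates of $B_1\cup B_2$.

The second reason is the simplest family of examples. In $X=\mathbb R^2$, let $P\subseteq\mathbb R$ be a Cantor set. The horizontal axis is Haar-$1$ with witness $C_1=\{0\}\times P$, and the vertical axis is Haar-$1$ with witness $C_2=P\times\{0\}$. Neither witness serves for the union of the axes, which contains both. But $C_1+C_2=P\times P$ contains the tilted Cantor set $\{(p,p):p\in P\}$, and every translate of it meets each axis in at most one point. In the same way a union of countably many lines is Haar-countable, with a witness on a line parallel to none of them. One may guess that a witness can always be tilted so as to serve both sets.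

The guess is wrong, and it fails for the smallest sets in the hierarchy.

\begin{theorem}\label{thm:model}
In $X=\mathbb Z^\omega\times\mathbb Z^\omega$ (a group isomorphic to $\mathbb Z^\omega$) there are Borel Haar-$1$ sets $A_1,A_2$ such that $A_1\cup A_2$ is not Haar-countable.
\end{theorem}

\begin{theorem}\label{thm:main}
In every uncountable abelian Polish group $X$ there are Borel Haar-$1$ sets $A_1,A_2$ such that every Cantor set in $X$ contains a Cantor set some translate of which lies in $A_1$ or in $A_2$. Hence $A_1\cup A_2$ is not Haar-countable. Consequently, no family lying between the Haar-$1$ sets and the Haar-countable sets (in particular Haar-$n$, Haar-finite, Haar-countable) is an ideal, in any uncountable abelian Polish group.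
\end{theorem}

Theorem~\ref{thm:model} already answers the Question in the negative. It is a special case of Theorem~\ref{thm:main}; we prove it separately because there the main idea appears with explicit formulas.

The second and third sentences of Theorem~\ref{thm:main} follow from the first by a short argument, which also concludes the proof of Theorem~\ref{thm:model}.

\begin{lemma}\label{lem:large}
Let $A\subseteq X$, and suppose that every Cantor set in $X$ contains a Cantor set some translate of which lies in $A$. Then $A$ is not Haar-countable. If moreover $A=A_1\cup A_2$ with $A_1,A_2$ Haar-$1$, then no family between the Haar-$1$ sets and the Haar-countable sets is an ideal.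
\end{lemma}

\begin{proof}
Let $B\supseteq A$ be Borel and let $C$ be a Cantor set. Take a Cantor set $C'\subseteq C$ and $x\in X$ with $C'+x\subseteq A$. Then $(C+x)\cap B$ contains the uncountable set $C'+x$, so $C$ is not a witness for $B$. A family as in the last sentence contains $A_1$ and $A_2$ but not $A_1\cup A_2$.
\end{proof}

For Borel sets the hypothesis of the lemma is also necessary. If $A$ is Borel and not Haar-countable, then for each Cantor set $C$ some $(C+x)\cap A$ is an uncountable Borel set, and every uncountable Borel subset of a Polish space contains a Cantor set. So a Borel counterexample has to contain a translated piece of every Cantor set in the group.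

Here is the idea in a product $Y\times Y$. A Borel set that meets every vertical fiber $\{y\}\times Y$ in at most one point, that is, the graph of a partial function, is Haar-$1$ with a vertical witness. Every Cantor set in $Y\times Y$ contains a Cantor set that is either a graph or vertical. It is therefore enough to build one Borel graph $A_1$ that contains a translate of \emph{every} compact graph; its mirror image $A_2$ takes care of the vertical sets. To build $A_1$ we have to shift continuum many compact graphs horizontally so that their shadows on the first coordinate become pairwise disjoint, and the shifts have to be chosen in a Borel way. We do this by giving each compact graph a name in $2^\omega$ and shifting it so that the name can be read off from any point of its shadow.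

Section~\ref{sec:hyper} recalls the descriptive set theory that we use. Section~\ref{sec:trans} formulates the idea above without a product structure and reduces both theorems to the choice of translations. This choice is made for $\mathbb Z^\omega\times\mathbb Z^\omega$ in Section~\ref{sec:model} and for a general group in Sections~\ref{sec:color}--\ref{sec:proof}.

\section{The space of compact sets}\label{sec:hyper}

Our sets are unions indexed by compact sets, so we treat compact sets as points of a space. For a Polish space $Z$, let $\mathcal K(Z)$ be the set of nonempty compact subsets of $Z$ with the \emph{Vietoris topology}, generated by the sets $\{T:T\subseteq O\}$ and $\{T:T\cap O\neq\emptyset\}$ for $O\subseteq Z$ open. The space $\mathcal K(Z)$ is Polish. We use the following facts.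

\begin{itemize}
\item[(F1)] For $O\subseteq Z$ open, $\{T:T\subseteq O\}$ is open in $\mathcal K(Z)$. The set $\{(T,t):t\in T\}$ is closed in $\mathcal K(Z)\times Z$: if $t\notin T$, choose disjoint open sets $O\supseteq T$ and $O'\ni t$; then $t'\notin T'$ whenever $T'\subseteq O$ and $t'\in O'$.
\item[(F2)] If $M\subseteq Z\times Z$ is closed, then $\{T:(T\times T)\cap M\neq\emptyset\}$ is closed in $\mathcal K(Z)$. Indeed, fix a compatible metric on $Z$ and the maximum metric on $Z\times Z$. If the compact set $T\times T$ misses $M$, there is $\eta>0$ such that no point of $M$ is within distance less than $\eta$ of $T\times T$. Then $O\times O$ misses $M$, where $O$ is the open $\eta$-neighborhood of $T$, and so $T'\times T'$ misses $M$ for all $T'\subseteq O$.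
\item[(F3)] Every Polish space $Z$ admits an injective Borel map into $2^\omega$: if $(O_k)_{k\in\omega}$ is a countable base, send $z$ to the sequence $(1_{O_k}(z))_{k\in\omega}$. We apply this to $Z=\mathcal K(X)$.
\item[(F4)] (Lusin--Souslin) If $Z,W$ are Polish spaces, $B\subseteq Z$ is Borel and $f\colon B\to W$ is an injective Borel map, then $f(B)$ is Borel.
\end{itemize}

A map with countably many values is Borel as soon as the preimage of each value is Borel, and a pointwise limit of Borel maps into a metric space is Borel.

\section{Transversal sets}\label{sec:trans}

In $Y\times Y$, a set $S$ is a graph exactly when no difference of two distinct points of $S$ is vertical. This formulation makes sense in any group. For $S,K\subseteq X$ write $S\pm K=\{s\pm\kappa:s\in S,\ \kappa\in K\}$.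

\begin{definition}\label{def:trans}
Sets $S,K\subseteq X$ are \emph{transversal} if $(S-S)\cap(K-K)\subseteq\{0\}$.
\end{definition}

The relation is symmetric, and it passes to subsets and to translates of either set.

\begin{lemma}\label{lem:trans}
The sets $S$ and $K$ are transversal if and only if $|S\cap(K+z)|\le1$ for all $z\in X$. In particular, a Borel set that is transversal to a set containing a Cantor set is Haar-$1$.
\end{lemma}

\begin{proof}
Let $S,K$ be transversal, and let $s=\kappa+z$ and $s'=\kappa'+z$ with $s,s'\in S$ and $\kappa,\kappa'\in K$. Then $s-s'=\kappa-\kappa'$, so $s=s'$. Conversely, if $s-s'=\kappa-\kappa'$, then $s$ and $s'$ both lie in $K+z$ for $z=s-\kappa=s'-\kappa'$; if $|S\cap(K+z)|\le1$, then $s-s'=0$.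
\end{proof}

\begin{lemma}\label{lem:gdelta}
If $K-K$ is closed, then the set of $T\in\mathcal K(X)$ transversal to $K$ is $G_\delta$.
\end{lemma}

\begin{proof}
Let $d$ be a compatible metric on $X$, and for $m\ge1$ let $M_m$ be the closed set of pairs $(s,t)$ with $d(s,t)\ge1/m$ and $s-t\in K-K$. A set $T$ fails to be transversal to $K$ exactly when $T\times T$ meets some $M_m$. By (F2) such $T$ form a countable union of closed sets.
\end{proof}

A set transversal to $K$ can contain translates only of sets transversal to $K$. So a single such set cannot capture a piece of every Cantor set: if $K$ contains a Cantor set, no piece of it is captured. The next lemma shows that two directions are enough.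

\begin{lemma}\label{lem:dichotomy}
Let $K_1,K_2\subseteq X$ be nonempty transversal sets such that $K_1-K_1$ is closed. Then every Cantor set $C\subseteq X$ contains a Cantor set that is transversal to $K_1$ or to $K_2$.
\end{lemma}

\begin{proof}
The set $L=K_1-K_1$ is closed, contains $0$ and satisfies $L=-L$. Fix a homeomorphism $h\colon2^\omega\to C$, and call the image under $h$ of the set of all sequences that extend a given finite binary word a \emph{cylinder}; its \emph{length} is the length of the word. Cylinders are Cantor sets and form a base of $C$.

Suppose first that $U-U\subseteq L$ for some cylinder $U$. Then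
\[
(U-U)\cap(K_2-K_2)\subseteq(K_1-K_1)\cap(K_2-K_2)=\{0\},
\]
so $U$ is transversal to $K_2$.

Otherwise every cylinder $U$ contains points $p,q$ with $p-q\notin L$. Since $L$ is closed and subtraction is continuous, there are cylinders $U_0\ni p$ and $U_1\ni q$, contained in $U$ and longer than $U$, with $(U_0-U_1)\cap L=\emptyset$. They are disjoint because $0\in L$. Starting from $U_\emptyset=C$ and iterating, we obtain cylinders $U_s$, indexed by finite binary words $s$, such that $U_s$ has length at least $|s|$, the sets $U_{s0},U_{s1}\subseteq U_s$ are disjoint, and $(U_{s0}-U_{s1})\cap L=\emptyset$. For $a\in2^\omega$ the cylinders $U_{a|n}$ decrease to a single point, where $a|n$ is the word formed by the first $n$ terms of $a$. Sending $a$ to this point is a continuous injection of $2^\omega$ into $C$, so its image $C'$ is a Cantor set. Two distinct points $p,q\in C'$ lie one in $U_{s0}$ and the other in $U_{s1}$ for some $s$, so $p-q\notin L$ since $L=-L$. Thus $C'$ is transversal to $K_1$.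
\end{proof}

Now fix $K$ and consider the problem of packing translates of many compact sets, each transversal to $K$, into one set transversal to $K$. It is not enough to make the translates disjoint. If $T+x$ and $T'+x'$ are disjoint and $t+\kappa+x=t'+\kappa'+x'$ with $t\in T$, $t'\in T'$ and $\kappa,\kappa'\in K$, then $(t+x)-(t'+x')$ is a nonzero element of $K-K$. So the larger sets $T+K+x$ have to be disjoint; for $K=\{0\}\times Y$ this says that the shadows on the first coordinate are disjoint. This condition is also sufficient, and it makes the union Borel.

\begin{lemma}\label{lem:packing}
Let $K\subseteq X$ be nonempty, let $\mathcal T\subseteq\mathcal K(X)$ be a Borel family of sets transversal to $K$, and let $x\colon\mathcal T\to X$ be a Borel map such that the sets $T+K+x(T)$, $T\in\mathcal T$, are pairwise disjoint. Then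
\[
A=\bigcup_{T\in\mathcal T}\bigl(T+x(T)\bigr)
\]
is Borel and transversal to $K$.
\end{lemma}

\begin{proof}
By (F1) the set $\{(T,t):T\in\mathcal T,\ t\in T\}$ is Borel, and $A$ is its image under the Borel map $(T,t)\mapsto t+x(T)$. This map is injective: if $t+x(T)=t'+x(T')$, adding some $\kappa\in K$ to both sides gives a common point of $T+K+x(T)$ and $T'+K+x(T')$, so $T=T'$ and then $t=t'$. By (F4), $A$ is Borel.

Let $a=t+x(T)$ and $a'=t'+x(T')$ be points of $A$ with $a-a'=\kappa-\kappa'$, where $\kappa,\kappa'\in K$. Since $X$ is commutative, this can be rewritten as
\[
(t+\kappa')+x(T)=(t'+\kappa)+x(T'),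
\]
which is again a common point of $T+K+x(T)$ and $T'+K+x(T')$. Hence $T=T'$, and $t-t'=\kappa-\kappa'$ lies in $(T-T)\cap(K-K)$. So $a-a'=0$.
\end{proof}

In both constructions the disjointness comes from a code. By (F3), fix an injective Borel map $r\colon\mathcal T\to2^\omega$, and think of $r(T)$ as the name of $T$. Suppose that for each $k\in\omega$ we have disjoint sets $D^k_0,D^k_1\subseteq X$ (two colors at stage $k$), which do not depend on $T$, and that
\begin{equation}\label{eq:code}
T+K+x(T)\subseteq D^k_{r(T)(k)}\qquad\text{for all }T\in\mathcal T\text{ and }k\in\omega .
\end{equation}
If $T\ne T'$, then $r(T)(k)\neq r(T')(k)$ for some $k$, so $T+K+x(T)$ and $T'+K+x(T')$ have different colors at stage $k$ and are disjoint. What remains is to find colorings and a Borel map $x$ satisfying \eqref{eq:code}.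

\section{The group $\mathbb Z^\omega\times\mathbb Z^\omega$}\label{sec:model}

In a product of copies of $\mathbb Z$, the $k$-th coordinate can carry the $k$-th bit of the name. We need a coloring of $\mathbb Z$ in which every finite set can be translated into either color, so each color must contain arbitrarily long intervals. Let $\varphi\colon\mathbb Z\to\{0,1\}$ be the parity of $\lfloor\sqrt a\rfloor$ for $a\ge0$, and let $\varphi(a)=0$ for $a<0$. For $\rho\in\omega$ and $j\in\{0,1\}$, let $m$ be the element of $\{\rho,\rho+1\}$ with parity $j$, and put $\sigma(\rho,j)=m^2+m$. Then
\begin{equation}\label{eq:shift}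
\varphi\bigl(b+\sigma(\rho,j)\bigr)=j\qquad\text{whenever }|b|\le\rho,
\end{equation}
because $m^2\le m^2+m+b\le m^2+2m<(m+1)^2$. For example, the set $\{-1,0,1\}$ is moved by $\sigma(1,1)=2$ to $\{1,2,3\}$, where $\lfloor\sqrt a\rfloor=1$, and by $\sigma(1,0)=6$ to $\{5,6,7\}$, where $\lfloor\sqrt a\rfloor=2$.

\begin{proof}[Proof of Theorem~\ref{thm:model}]
Let $Y=\mathbb Z^\omega$, with coordinatewise addition and the product of the discrete topologies, and let $X=Y\times Y$; interleaving coordinates identifies $X$ with $\mathbb Z^\omega$. Let $\pi_1\colon X\to Y$ be the first projection, and put
\[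
K_1=\{0\}\times Y,\qquad K_2=Y\times\{0\}.
\]
These are closed subgroups, so $K_i-K_i=K_i$, and they are transversal since $K_1\cap K_2=\{0\}$. The set $K_1$ contains the Cantor set $\{0\}\times\{0,1\}^\omega$.

Let $\mathcal T$ be the family of all $T\in\mathcal K(X)$ transversal to $K_1$, that is, of all compact sets on which $\pi_1$ is injective. It is Borel by Lemma~\ref{lem:gdelta}. Fix an injective Borel map $r\colon\mathcal T\to2^\omega$. For $T\in\mathcal T$ and $k\in\omega$, the continuous map $t\mapsto\pi_1(t)(k)$ sends the compact set $T$ onto a finite subset of $\mathbb Z$, so we can define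
\[
\rho_k(T)=\max\{|\pi_1(t)(k)|:t\in T\},\qquad y(T)(k)=\sigma\bigl(\rho_k(T),r(T)(k)\bigr),\qquad x(T)=(y(T),0).
\]
The condition $\rho_k(T)\le\rho$ says that $T$ is contained in the open set $\{t:|\pi_1(t)(k)|\le\rho\}$, so $\rho_k$ is Borel by (F1). Hence every coordinate of $y(T)$ is a Borel function of $T$, and $x\colon\mathcal T\to X$ is Borel.

Let $D^k_j=\{q\in X:\varphi(\pi_1(q)(k))=j\}$. A point $q\in T+K_1+x(T)$ satisfies $\pi_1(q)=\pi_1(t)+y(T)$ for some $t\in T$, because adding an element of $K_1$ does not change the first coordinate. By \eqref{eq:shift}, $\varphi(\pi_1(q)(k))=r(T)(k)$ for every $k$. This is \eqref{eq:code}. By Lemmas~\ref{lem:packing} and~\ref{lem:trans}, the set $A_1=\bigcup_{T\in\mathcal T}(T+x(T))$ is Borel and Haar-$1$.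

Let $\tau(y,z)=(z,y)$ and $A_2=\tau(A_1)$. Since $\tau$ is an automorphism of the topological group $X$, the set $A_2$ is also Borel and Haar-$1$.

Let $C\subseteq X$ be a Cantor set. Lemma~\ref{lem:dichotomy} gives a Cantor set $T\subseteq C$ transversal to $K_1$ or to $K_2$. In the first case $T\in\mathcal T$ and $T+x(T)\subseteq A_1$. In the second case $\tau(T)$ is transversal to $\tau(K_2)=K_1$, so $\tau(T)+x(\tau(T))\subseteq A_1$, and applying $\tau$ gives $T+\tau\bigl(x(\tau(T))\bigr)\subseteq A_2$. By Lemma~\ref{lem:large}, $A_1\cup A_2$ is not Haar-countable.
\end{proof}

\section{Two colors at a small scale}\label{sec:color}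

From now on $X$ is an arbitrary uncountable abelian Polish group. It is not discrete, since a discrete separable space is countable; this is the only consequence of uncountability that the proof uses. By the Birkhoff--Kakutani theorem, a metrizable abelian group has a compatible translation-invariant metric $d$, and since $X$ is Polish, $d$ is complete \cite{Klee}. Write $|x|=d(x,0)$ and $B(\varepsilon)=\{x\in X:|x|<\varepsilon\}$. Invariance gives $d(x,y)=|x-y|$, $|-x|=|x|$ and $|x+y|\le|x|+|y|$. We fix a countable dense set $E\subseteq X$, an enumeration of $E$, and an enumeration of the nonempty finite subsets of $E$. Whenever a choice must depend on $T$ in a Borel way, we take the first suitable object in one of these enumerations.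

In $\mathbb Z^\omega$ the translation was chosen one coordinate at a time, and the choices did not interact. A general group has no coordinates, and we replace them by scales. The translation will be a convergent series $x(T)=\sum_kx_k(T)$. The term $x_k(T)$ moves the set into the right color of stage $k$ with a margin $\delta_k$ to spare, and all later terms together are smaller than the margin. So at each stage we need a coloring in which a set can be moved into either color by a \emph{small} translation.

Here a difficulty appears that $\mathbb Z^\omega$ does not show. Suppose that $B(\varepsilon)$ has compact closure, and let $D_0,D_1$ be disjoint with $D_1$ open and nonempty. The open sets $D_1-f$, $f\in X$, cover $X$, so there is a finite set $F$ such that the sets $D_1-f$, $f\in F$, cover $B(\varepsilon)$. Then $F+x$ meets $D_1$ for every $x\in B(\varepsilon)$, so no such translate of $F$ lies in $D_0$. Thus in a locally compact group no coloring works for all finite sets, and a bound $n$ on their size has to be fixed before the coloring is chosen. We first treat finite groups, where the problem is purely combinatorial.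

\begin{example}\label{ex:seven}
Let $n=2$. A set $\{f,f+e\}$ has a translate inside $D$ exactly when $e\in D-D$, so we need $D_0-D_0=D_1-D_1=G$. Two long intervals, as in Section~\ref{sec:model}, do not work: in $\mathbb Z/6$ the set $\{0,1,2\}$ has differences $0,\pm1,\pm2$ and misses $3$. In $\mathbb Z/7$ take $D_1=\{1,2,4\}$ and $D_0=\{0,3,5,6\}$. The differences of $D_1$ are $0,\pm1,\pm2,\pm3$, which is all of $\mathbb Z/7$. The sets $D_0$ and $D_0+e$ have four elements each, so they intersect, which means $e\in D_0-D_0$.
\end{example}

For general $n$ a random coloring works.

\begin{lemma}\label{lem:finite}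
For each $n\ge1$ there is $N_0(n)$ such that every finite abelian group $G$ with $|G|\ge N_0(n)$ has a coloring $c\colon G\to\{0,1\}$ with the following property: for every nonempty $F\subseteq G$ with $|F|\le n$ and every $j\in\{0,1\}$ there is $g\in G$ with $c\equiv j$ on $F+g$.
\end{lemma}

\begin{proof}
Let $|G|\ge n$. Every smaller set is contained in a set of size $n$, so it suffices to treat $|F|=n$. The translates $F+g$ and $F+h$ are disjoint if $g-h\notin F-F$. Let $\Gamma\subseteq G$ be maximal with the property that $g-h\notin F-F$ for distinct $g,h\in\Gamma$. By maximality $G=\Gamma+(F-F)$, and $|F-F|\le n^2$, so $|\Gamma|\ge|G|/n^2$.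

Color the elements of $G$ independently, each color with probability $1/2$. For fixed $F$ and $j$, the events ``$c\equiv j$ on $F+g$'', $g\in\Gamma$, are independent and have probability $2^{-n}$, so all of them fail with probability at most $(1-2^{-n})^{|G|/n^2}$. There are at most $2|G|^n$ pairs $(F,j)$. The probability that some pair fails is therefore at most
\[
2|G|^n(1-2^{-n})^{|G|/n^2}.
\]
This bound depends only on $n$ and $|G|$ and tends to $0$ as $|G|\to\infty$, so it is less than $1$ for all $|G|\ge N_0(n)$.
\end{proof}

To transfer this coloring to $X$ we need a large finite group that is visible inside $B(\varepsilon)$. We use three standard facts. Write $\mathbb T=\mathbb R/\mathbb Z$; a \emph{character} of $X$ is a continuous homomorphism $X\to\mathbb T$.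
\begin{itemize}
\item[(G1)] (van Dantzig) In a locally compact totally disconnected group, the compact open subgroups form a neighborhood base at the identity.
\item[(G2)] The characters of a locally compact abelian group separate points.
\item[(G3)] (Open mapping theorem) A continuous surjective homomorphism between Polish groups is an open map.
\end{itemize}

\begin{lemma}\label{lem:color}
For all $\varepsilon>0$ and $n\ge1$ there are $\delta\in(0,\varepsilon)$ and disjoint open sets $D_0,D_1\subseteq X$ such that for every nonempty $F\subseteq X$ with $|F|\le n$ and every $j\in\{0,1\}$ there is $x\in E\cap B(\varepsilon)$ with $F+x+B(\delta)\subseteq D_j$.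
\end{lemma}

\begin{proof}
It suffices to prove the statement with $x\in B(\varepsilon)$ in place of $x\in E\cap B(\varepsilon)$. Indeed, given such an $x$, choose $x'\in E\cap B(\varepsilon)$ with $|x-x'|<\delta/2$; then $F+x'+B(\delta/2)\subseteq F+x+B(\delta)$, so the lemma holds with $\delta/2$. There are three cases.

\medskip
\noindent\emph{Case 1: $X$ is not locally compact.} Here $B(\varepsilon)$ has so much room that the finite sets can be handled one after another. If $B(\varepsilon)$ were totally bounded, its closure would be compact because $d$ is complete, and its translates would make $X$ locally compact. So there is $\delta_0\in(0,\varepsilon)$ such that no finitely many translates of $B(\delta_0)$ cover $B(\varepsilon)$. Enumerate as $(F_i,j_i)_{i\in\omega}$ all pairs $(F,j)$ with $F\subseteq E$, $1\le|F|\le n$ and $j\in\{0,1\}$. Choose inductively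
\[
u_i\in B(\varepsilon)\setminus\bigcup_{l<i}\ \bigcup_{f\in F_i,\ g\in F_l}\bigl(g+u_l-f+B(\delta_0)\bigr),
\]
which is possible because only finitely many translates of $B(\delta_0)$ are removed. Then $|(f+u_i)-(g+u_l)|\ge\delta_0$ whenever $i\ne l$, $f\in F_i$ and $g\in F_l$, so the open sets $W_i=F_i+u_i+B(\delta_0/2)$ are pairwise disjoint. Let $D_j$ be the union of the $W_i$ with $j_i=j$; then $D_0$ and $D_1$ are disjoint and open. Given $F$ and $j$, approximate each point of $F$ by a point of $E$ to get a nonempty $F'\subseteq E$ with $|F'|\le n$ and $F\subseteq F'+B(\delta_0/4)$. For the index $i$ with $(F_i,j_i)=(F',j)$ we have $F+u_i+B(\delta_0/4)\subseteq W_i\subseteq D_j$. So $\delta=\delta_0/4$ works.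

\medskip
\noindent\emph{Case 2: $X$ is locally compact and totally disconnected.} The finite group is a quotient of a small subgroup. By (G1) there is a compact open subgroup $U\subseteq B(\varepsilon)$. It is infinite, since $X$ is not discrete. Take $N_0(n)$ distinct points of $U$ and, by (G1) again, an open subgroup $V\subseteq U$ that contains none of their nonzero differences. These points lie in distinct cosets of $V$, so $|U/V|\ge N_0(n)$, and $U/V$ is finite because $U$ is compact and $V$ is open. Let $c$ be the coloring of $U/V$ from Lemma~\ref{lem:finite}.

We copy $c$ to every coset of $U$. Choose a representative in each coset of $U$, let $s(z)$ be the representative of $z+U$, so that $z-s(z)\in U$, and put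
\[
D_j=\{z\in X:c\bigl(z-s(z)+V\bigr)=j\}.
\]
The sets $D_0,D_1$ are disjoint. Since $s(z+v)=s(z)$ for $v\in V$, they are unions of cosets of $V$, hence open. Given $F$ and $j$, the set $\{f-s(f)+V:f\in F\}\subseteq U/V$ has at most $n$ elements, so there is $u\in U$ with $c(f-s(f)+u+V)=j$ for all $f\in F$. For $f\in F$ and $v\in V$ we have $s(f+u+v)=s(f)$, and therefore $f+u+v\in D_j$. Thus $F+u+V\subseteq D_j$ with $u\in B(\varepsilon)$, and any $\delta\in(0,\varepsilon)$ with $B(\delta)\subseteq V$ works.

\medskip
\noindent\emph{Case 3: $X$ is locally compact and not totally disconnected.} The finite group is $\mathbb Z/N$, viewed inside $\mathbb T$. We first find a character $\chi$ with $\chi(B(\varepsilon))=\mathbb T$, so that small translations of $X$ realize all rotations of the circle. The connected component $X_0$ of $0$ is a closed subgroup, hence a Polish group, and $X_0\neq\{0\}$ because all components of $X$ are translates of $X_0$. By (G2) there is a character $\psi$ that does not vanish identically on $X_0$. The image $\psi(X_0)$ is a connected subgroup of $\mathbb T$ with more than one point. It contains an arc, hence the differences of that arc, which form a neighborhood of $0$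 and generate $\mathbb T$; so $\psi(X_0)=\mathbb T$. By (G3), $\psi(B(\varepsilon)\cap X_0)$ is an open neighborhood of $0$, so it contains the image of $(-\eta,\eta)$ in $\mathbb T$ for some $\eta>0$. For an integer $m>1/\eta$, the character $\chi=m\psi$ maps $B(\varepsilon)$ onto a set containing the image of $(-1,1)$, which is $\mathbb T$.

Let $N=N_0(n)$ and let $c$ be the coloring of $\mathbb Z/N$ from Lemma~\ref{lem:finite}. For $\theta\in\mathbb T$ with real representative $\tilde\theta$, let $\|\theta\|$ be the distance from $\tilde\theta$ to $\mathbb Z$, and let $\iota(\theta)\in\mathbb Z/N$ be the class of $\lfloor N\tilde\theta\rfloor$; neither depends on the representative. The function $\iota$ is constant on each open arc between consecutive \emph{grid points} $a/N$, $a\in\mathbb Z/N$, and $\iota(\theta+g/N)=\iota(\theta)+g$ for $g\in\mathbb Z/N$. Let $D_j$ be the interior of $\{z\in X:c(\iota(\chi(z)))=j\}$; the sets $D_0,D_1$ are disjoint and open. By continuity of $\chi$, choose $\delta\in(0,\varepsilon)$ with $\|\chi(b)\|<\frac1{3nN}$ for all $b\in B(\delta)$.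

Let $F$ and $j$ be given. The points $\chi(f)$ may lie on or near the grid, where $\iota$ jumps and there is no margin. So we rotate twice: first by less than $1/N$ to move all points away from the grid, then by a multiple of $1/N$ to fix the color. The open arcs of radius $\frac1{3n}$ about the points $-N\chi(f)$, $f\in F$, have total length at most $\frac23$ and do not cover $\mathbb T$. Hence there is $\beta\in[0,1)$ with $\|N\chi(f)+\beta\|\ge\frac1{3n}$ for all $f\in F$. Let $\alpha\in\mathbb T$ be the class of $\beta/N$, and let $\theta_f=\chi(f)+\alpha$. For every grid point $a/N$,
\[
N\,\|\theta_f-a/N\|\ \ge\ \|N\theta_f-a\|\ =\ \|N\chi(f)+\beta\|\ \ge\ \tfrac1{3n}.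
\]
So the open arc of radius $\frac1{3nN}$ about $\theta_f$ contains no grid point, and $\iota$ has a constant value $\iota_f$ on it. Choose $g\in\mathbb Z/N$ with $c(\iota_f+g)=j$ for all $f\in F$, and choose $x\in B(\varepsilon)$ with $\chi(x)=\alpha+g/N$. For $f\in F$ and $b\in B(\delta)$ we have $\chi(f+x+b)=(\theta_f+\chi(b))+g/N$, so $\iota(\chi(f+x+b))=\iota_f+g$, which has color $j$. The set $F+x+B(\delta)$ is open and contained in $\{z:c(\iota(\chi(z)))=j\}$, hence in its interior $D_j$.
\end{proof}

\begin{remark}\label{rem:nlc}
In Case 1 the bound $n$ plays no role: $\delta_0$ does not depend on $n$, and one may enumerate all nonempty finite subsets of $E$. This matches Section~\ref{sec:model}, where no restriction on the size of the compact sets was needed, since $\mathbb Z^\omega$ is not locally compact.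
\end{remark}

\section{Thin sets}\label{sec:thin}

Lemma~\ref{lem:color} moves a set into a prescribed color if, up to an error smaller than $\delta$, the set consists of at most $n$ points. Here $\delta$ depends on $n$, and the colorings must not depend on $T$. So we fix the bounds first, let Lemma~\ref{lem:color} produce the scales, and then keep only those compact sets that obey the bounds at these scales. The set to be colored in \eqref{eq:code} is $T+K$. If each of $T$ and $K$ has at most $k+1$ pieces at stage $k$, then $T+K$ has at most $(k+1)^2$.

Put $\varepsilon_0=1$. Given $\varepsilon_k$, let $\delta_k\in(0,\varepsilon_k)$ and $D^k_0,D^k_1$ be given by Lemma~\ref{lem:color} for $\varepsilon=\varepsilon_k$ and $n=(k+1)^2$, and put $\varepsilon_{k+1}=\delta_k/4$. Since $\varepsilon_{l+1}<\varepsilon_l/4$ for all $l$, summing a geometric series gives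
\begin{equation}\label{eq:tail}
\sum_{l>k}\varepsilon_l\le\frac43\,\varepsilon_{k+1}=\frac{\delta_k}3 .
\end{equation}

\begin{definition}\label{def:thin}
A set $T\in\mathcal K(X)$ is \emph{thin} if for each $k\in\omega$ there is a nonempty $F\subseteq E$ with $|F|\le k+1$ and $T\subseteq F+B(\delta_k/8)$.
\end{definition}

For each $k$, the condition on $T$ defines a union of sets of the form $\{T:T\subseteq O\}$ with $O$ open. So by (F1) the thin sets form a $G_\delta$ subset of $\mathcal K(X)$. The bound on $|F|$ has to tend to infinity: since $\delta_k\to0$, a set covered by $N$ balls of radius $\delta_k/8$ for infinitely many $k$ has at most $N$ points. The slow growth $k+1$ is enough, because a Cantor set may branch as rarely as we like. By Lemma~\ref{lem:large} we need to capture only a piece of each Cantor set, so nothing is lost by restricting to thin sets.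

\begin{lemma}\label{lem:thin}
Every Cantor set $C\subseteq X$ contains a thin Cantor set.
\end{lemma}

\begin{proof}
Let $h\colon2^\omega\to C$ be a homeomorphism. It is uniformly continuous, so there are integers $l_0<l_1<\cdots$ such that for each $k$ and each binary word $s$ of length $l_k$, the image under $h$ of the set of sequences extending $s$ has diameter less than $\delta_k/16$. Let $P$ be the set of $a\in2^\omega$ such that $a(i)=0$ unless $i=l_{2^m}$ for some $m\ge1$. The set $P$ is homeomorphic to $2^\omega$, so $h(P)$ is a Cantor set.

Fix $k$. A free position $l_{2^m}$ is smaller than $l_k$ exactly when $2^m<k$. Let $p$ be the number of $m\ge1$ with $2^m<k$. The elements of $P$ have $2^p$ different initial segments of length $l_k$. If $p=0$ then $2^p=1$, and if $p\ge1$ then $m=p$ is among the values counted, so $2^p<k$. In both cases $h(P)$ is covered by at most $k+1$ nonempty sets of diameter less than $\delta_k/16$. Each of them lies in $e+B(\delta_k/8)$ for any $e\in E$ within $\delta_k/16$ of one of its points. Hence $h(P)$ is thin.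
\end{proof}

It remains to replace the two factors of $Y\times Y$. A rapidly decreasing sequence in $X$ behaves like a sequence of independent digits, and the even and the odd digits give the two directions.

\begin{lemma}\label{lem:witness}
There are thin Cantor sets $K_1,K_2\subseteq X$ that are transversal to each other.
\end{lemma}

\begin{proof}
Since $X$ is not discrete, there are $g_m\neq0$, $m\in\omega$, with $|g_{m+1}|<|g_m|/4$. For $e\in\{-1,0,1\}^\omega$ the series $\sum_me_mg_m$ converges, uniformly in $e$, because $\sum_m|g_m|<\infty$ and $d$ is complete. If $e$ is not identically $0$ and $m$ is least with $e_m\ne0$, then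
\[
\Bigl|\sum_{i>m}e_ig_i\Bigr|\le|g_m|\Bigl(\frac14+\frac1{16}+\cdots\Bigr)=\frac{|g_m|}3<|e_mg_m|,
\]
so $\sum_ie_ig_i\neq0$. Let
\[
K_1'=\Bigl\{\sum_ma_mg_{2m}:a\in2^\omega\Bigr\},\qquad K_2'=\Bigl\{\sum_ma_mg_{2m+1}:a\in2^\omega\Bigr\}.
\]
The maps from $2^\omega$ onto $K_1'$ and $K_2'$ are continuous by uniform convergence. They are injective, because the difference of two values is a series with coefficients $a_m-a'_m\in\{-1,0,1\}$. So $K'_1$ and $K'_2$ are Cantor sets. A point of $(K'_1-K'_1)\cap(K'_2-K'_2)$ can be written as $\sum_me_mg_{2m}=\sum_me'_mg_{2m+1}$ with $e,e'\in\{-1,0,1\}^\omega$. Moving everything to one side gives a series with coefficients in $\{-1,0,1\}$ and sum $0$, so $e=e'=0$ and the point is $0$. By Lemma~\ref{lem:thin}, choose thin Cantor sets $K_i\subseteq K'_i$.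
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $K_1,K_2$ be as in Lemma~\ref{lem:witness}. The sets $K_i-K_i$ are compact, hence closed. There is in general no automorphism exchanging $K_1$ and $K_2$, so we carry out the construction for each of them. Fix $i\in\{1,2\}$, write $K=K_i$, and let
\[
\mathcal T=\mathcal T_i=\{T\in\mathcal K(X):T\text{ is thin and transversal to }K\}.
\]
By Lemma~\ref{lem:gdelta} and the remark after Definition~\ref{def:thin}, $\mathcal T$ is $G_\delta$. Fix an injective Borel map $r\colon\mathcal T\to2^\omega$.

\medskip
\noindent\emph{Finite approximations of $T+K$.} Since $K$ is thin, fix $H_k\subseteq E$ with $1\le|H_k|\le k+1$ and $K\subseteq H_k+B(\delta_k/8)$. For $T\in\mathcal T$, let $F_k(T)$ be the first nonempty finite set $F\subseteq E$ with $|F|\le k+1$ and $T\subseteq F+B(\delta_k/8)$. The map $F_k$ has countably many values, and the set of $T$ with $F_k(T)=F$ is obtained from the relatively open set $\{T\in\mathcal T:T\subseteq F+B(\delta_k/8)\}$ by removing finitely many sets of the same form, so it is Borel. Put $G_k(T)=F_k(T)+H_k$. Then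
\begin{equation}\label{eq:approx}
|G_k(T)|\le(k+1)^2\qquad\text{and}\qquad T+K\subseteq G_k(T)+B(\delta_k/4).
\end{equation}

\medskip
\noindent\emph{The translation.} We define $x_k(T)\in E$ by induction on $k$. At stage $k$ the set has already been moved by $x_0(T)+\dots+x_{k-1}(T)$ (an empty sum for $k=0$), so we apply Lemma~\ref{lem:color} to the translate of $G_k(T)$ by this element, which has at most $(k+1)^2$ points. Let $x_k(T)$ be the first $e\in E$ with
\begin{equation}\label{eq:step}
|e|<\varepsilon_k\qquad\text{and}\qquad G_k(T)+x_0(T)+\dots+x_{k-1}(T)+e+B(\delta_k)\subseteq D^k_{r(T)(k)} .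
\end{equation}
By induction, $x_k(T)$ depends only on $F_0(T),\dots,F_k(T)$ and $r(T)(0),\dots,r(T)(k)$. These data partition $\mathcal T$ into countably many Borel sets, and $x_k$ is constant on each, so $x_k$ is Borel. Since $\sum_k\varepsilon_k<\infty$ and $d$ is complete, the series $x(T)=\sum_kx_k(T)$ converges, and $x\colon\mathcal T\to X$ is Borel as a pointwise limit of Borel maps.

\medskip
\noindent\emph{The code condition \eqref{eq:code}.} Let $T\in\mathcal T$, $q\in T+K$ and $k\in\omega$. By \eqref{eq:approx}, $q=g+b$ with $g\in G_k(T)$ and $|b|<\delta_k/4$. Then
\[
q+x(T)=g+x_0(T)+\dots+x_k(T)+\Bigl(b+\sum_{l>k}x_l(T)\Bigr),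
\]
and by \eqref{eq:tail} the term in parentheses has norm less than $\delta_k/4+\delta_k/3<\delta_k$. Thus the approximation error and all later translations fit within the margin, and \eqref{eq:step} gives $q+x(T)\in D^k_{r(T)(k)}$.

\medskip
\noindent\emph{The sets $A_1$ and $A_2$.} Write $x^i$ for the map $x$ constructed for $K_i$. By \eqref{eq:code} the sets $T+K_i+x^i(T)$, $T\in\mathcal T_i$, are pairwise disjoint. By Lemma~\ref{lem:packing},
\[
A_i=\bigcup_{T\in\mathcal T_i}\bigl(T+x^i(T)\bigr)
\]
is Borel and transversal to $K_i$, and by Lemma~\ref{lem:trans} it is Haar-$1$ with witness $K_i$.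

\medskip
\noindent\emph{Every Cantor set is captured.} Let $C\subseteq X$ be a Cantor set. By Lemma~\ref{lem:dichotomy} there are $i\in\{1,2\}$ and a Cantor set $C'\subseteq C$ transversal to $K_i$. By Lemma~\ref{lem:thin}, $C'$ contains a thin Cantor set $T$, which is still transversal to $K_i$. So $T\in\mathcal T_i$ and $T+x^i(T)\subseteq A_i$. This proves the first sentence of Theorem~\ref{thm:main}, and Lemma~\ref{lem:large} gives the other two. \qed

\begin{remark}\label{rem:null}
The union $A_1\cup A_2$ is still small in the sense of measure. If $\mu_i$ is the coin-tossing measure on $K_i$, then $\mu_1*\mu_2$ vanishes on all translates of $A_1\cup A_2$ by the computation in Section~\ref{sec:intro}. For $X=\mathbb R$, the set $A_1\cup A_2$ is a Borel set of Lebesgue measure zero that contains a translate of a Cantor subset of every Cantor set in $\mathbb R$.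
\end{remark}

\begin{thebibliography}{9}

\bibitem{Klee}
Klee, \emph{Invariant metrics in groups}, 1952.

\bibitem{Kwela}
Adam Kwela, \emph{Haar-smallest sets}, arXiv:1711.09753 (2017).

\end{thebibliography}
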